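\title{The least area of an unrestricted trapezoid has order $1/\log n$}

\begin{abstract}
Cut the bottom and the top side of the unit square into $n$ equal intervals and, for a permutation $\sigma$, join the $j$-th bottom interval to the $\sigma(j)$-th top interval by a parallelogram. Let $\alpha(n)$ be the least area of the union of these $n$ parallelograms. We prove the conjecture, posed by Kuklinski, that $\alpha(n)$ has exact order $1/\log n$, and we show that $\pi^2/4\le\liminf\alpha(n)\log n\le\limsup\alpha(n)\log n\le 528\log 2$. The lower bound is a weighted second moment estimate, and it holds in every horizontal band separately. The upper bound comes from families of unequal squares whose projections are small in most directions; such a family is rounded to a permutation by the Birkhoff--von Neumann theorem.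
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For a positive integer $n$ and $j,k\in\{1,\dots,n\}$, let $P^n_{j,k}\subset\mathbb R^2$ be the convex hull of the segments $[\frac{j-1}n,\frac jn]\times\{0\}$ and $[\frac{k-1}n,\frac kn]\times\{1\}$. It is a closed parallelogram of area $1/n$. For a permutation $\sigma\in\mathrm{Sym}(n)$, the \emph{unrestricted trapezoid} is
\[
T^n_\sigma=\bigcup_{j=1}^nP^n_{j,\sigma(j)},
\qquad\text{and we set}\qquad
\alpha(n)=\min_{\sigma\in\mathrm{Sym}(n)}\mu_2(T^n_\sigma),
\]
where $\mu_2$ is two-dimensional Lebesgue measure. The $n$ parallelograms have total area $1$, and they tile both the bottom and the top side of the unit square. Thus $\alpha(n)$ measures how much they can be made to overlap in between. Throughout, $\log$ is the natural logarithm, $|E|$ is the Lebesgue measure of $E\subset\mathbb R$, and $v_+=\max(v,0)$.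

\subsection*{Slices as projections}
The convex hull of two segments consists of the points $(1-t)p+tq$ with $p$ in the first segment, $q$ in the second and $t\in[0,1]$; here such a point has height $t$. For $t\in[0,1]$ put
\[
\pi_t(x,y)=(1-t)x+ty,\qquad G_j=\Big[\frac{j-1}n,\frac jn\Big]\times\Big[\frac{\sigma(j)-1}n,\frac{\sigma(j)}n\Big].
\]
Then the slice of $P^n_{j,\sigma(j)}$ at height $t$ is $\pi_t(G_j)$. The cells $G_j$ form the picture of the permutation matrix of $\sigma$, and horizontal slices of $T^n_\sigma$ are linear projections of this picture. For any square,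
\begin{equation}\label{eq:square}
\pi_t\big([x,x+s]\times[y,y+s]\big)=[\pi_t(x,y),\,\pi_t(x,y)+s]
\end{equation}
is an interval of length $s$, whatever $t$ is. By Fubini's theorem,
\begin{equation}\label{eq:fubini}
\mu_2(T^n_\sigma)=\int_0^1f_\sigma(t)\,dt,\qquad f_\sigma(t)=\Big|\bigcup_{j=1}^n\pi_t(G_j)\Big|,
\end{equation}
and $1/n\le f_\sigma\le1$, so $1/n\le\alpha(n)\le1$.

\begin{example}\label{ex:reversal}
The identity gives $f_\sigma\equiv1$. For the reversal $\sigma(j)=n+1-j$, consecutive intervals $\pi_t(G_j)$ are shifted by $(1-2t)/n$, which is at most their length in absolute value. Hence $f_\sigma(t)=\frac1n+\frac{n-1}n|1-2t|$ and the area is $\frac{n+1}{2n}$. In particular $\alpha(2)=\frac34$. The reversal attains the smallest possible slice $1/n$ at $t=\frac12$, but $f_\sigma(t)\ge|1-2t|$ for every $n$, and the area stays above $\frac12$.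
\end{example}

A small area therefore requires heavy overlap at most heights at once. Two rough counts suggest what is possible. Two parallelograms whose bottom sides are $a$ steps apart cross transversally and overlap in area at most about $\frac1{na}$; the overlaps of one parallelogram with all the others add up to at most a harmonic sum, about $\frac{\log n}n$. So a typical point of $T^n_\sigma$ should be covered at most about $\log n$ times. In the other direction, an index $j\le n$ has about $\log_2n$ binary digits, and one can try to make each digit responsible for the overlap near one height. This spreads $\log_2n$ good heights over the interval, at distance about $1/\log n$ from each other. Both counts point to the conjecture posed in \cite{Kuklinski}: there are constants $c_\pm>0$ such that $c_-/\log n<\alpha(n)<c_+/\log n$ for all $n\ge2$. We prove it.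

\begin{theorem}\label{thm:A}
There are constants $c_\pm>0$ with
\[
\frac{c_-}{\log n}<\alpha(n)<\frac{c_+}{\log n}\qquad\text{for all }n\ge2 .
\]
One may take $c_-=1/4$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] For all $n\ge2$, $\ \alpha(n)\ge\dfrac1{2+\log\frac{n+1}2}$.
\item[(ii)] $\displaystyle\frac{\pi^2}4\le\liminf_{n\to\infty}\alpha(n)\log n\le\limsup_{n\to\infty}\alpha(n)\log n\le528\log2<366$.
\item[(iii)] For every compact interval $J\subset(0,1)$, every $n\ge2$ and every $\sigma\in\mathrm{Sym}(n)$,
\[
\mu_2\big(T^n_\sigma\cap(\mathbb R\times J)\big)\ \ge\ \frac{\Big(\int_J\frac{dt}{\sqrt{t(1-t)}}\Big)^2}{\int_J\frac{dt}{t(1-t)}+4+4\log\frac{n+1}2}\,.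
\]
\end{enumerate}
\end{theorem}

Part (iii) says that the rate $1/\log n$ cannot be beaten even inside a fixed horizontal band. We do not determine the exact asymptotic constant.

Section~\ref{sec:lower} contains all lower bounds. For the upper bound, Section~\ref{sec:config} replaces permutations by more flexible families of squares, Section~\ref{sec:window} builds squares with small projections for one range of heights, and Section~\ref{sec:all} combines these building blocks while keeping their number under control.

\section{Lower bounds from the second moment}\label{sec:lower}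

Fix $n\ge2$ and $\sigma\in\mathrm{Sym}(n)$. The measure of a union is hard to compute, but pairwise overlaps are explicit, and the Cauchy--Schwarz inequality passes from one to the other.

For an ordered pair $j\ne j'$ write $a=j'-j$, $b=\sigma(j')-\sigma(j)$ and $d=|a|+|b|$. Both $a$ and $b$ are nonzero integers, since $\sigma$ is injective. Call the pair \emph{crossing} if $ab<0$, and attach to it the tent function
\[
\tau_{j,j'}(t)=\big(1-\big|\,|a|-td\,\big|\big)_+ .
\]
It has height $1$, center $|a|/d$ and half-width $1/d$. Its support $[\frac{|a|-1}d,\frac{|a|+1}d]$ lies in $[0,1]$ because $|a|\ge1$ and $|b|\ge1$, so $\int_0^1\tau_{j,j'}=1/d$.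

\begin{lemma}\label{lem:second}
For all $t\in[0,1]$,
\[
f_\sigma(t)\ge\frac1{S(t)},\qquad\text{where}\quad S(t)=1+S_o(t),\quad S_o(t)=\frac1n\sum_{(j,j')\ \mathrm{crossing}}\tau_{j,j'}(t).
\]
\end{lemma}

\begin{proof}
Let $u_t=\sum_j\mathbf 1_{\pi_t(G_j)}$ be the covering multiplicity. Then $\int u_t=1$, and $u_t$ is supported on a set of measure $f_\sigma(t)$, so $1=(\int u_t)^2\le f_\sigma(t)\int u_t^2$. Now $\int u_t^2=\sum_{j,j'}|\pi_t(G_j)\cap\pi_t(G_{j'})|$. The terms $j=j'$ add up to $1$. For $j\ne j'$ the two intervals have length $1/n$ and differ by the translation $((1-t)a+tb)/n$, so they overlap in length $\frac1n(1-|(1-t)a+tb|)_+$. If $ab>0$, then $|(1-t)a+tb|=(1-t)|a|+t|b|\ge1$ and the overlap has length zero. If $ab<0$, then $|(1-t)a+tb|=|(1-t)|a|-t|b||=||a|-td|$. Thus $\int u_t^2=S(t)$.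
\end{proof}

\begin{proposition}\label{prop:simple}
For all $n\ge2$, $\ \alpha(n)\ge\dfrac1{1+2\log n}>\dfrac1{4\log n}$.
\end{proposition}

\begin{proof}
For fixed $j$, each value of $|a|\in\{1,\dots,n-1\}$ occurs for at most two indices $j'$, and $1/d\le1/(|a|+1)$. Hence $\int_0^1S\le1+2\sum_{a=1}^{n-1}\frac1{a+1}\le1+2\log n$. By Cauchy--Schwarz, $1\le\int_0^1S^{-1}\cdot\int_0^1S$, so Lemma~\ref{lem:second} gives $\int_0^1f_\sigma\ge1/(1+2\log n)$. Finally $1<2\log2\le2\log n$.
\end{proof}

This is the lower bound of Theorem~\ref{thm:A}. The proof is wasteful in two ways: the bound $1/d\le1/(|a|+1)$ discards $b$, and the height at which a crossing occurs is ignored. One weight repairs both. Let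
\[
\varphi(t)=\frac1{t(1-t)}=\frac1t+\frac1{1-t}\ \ge4 .
\]
The tent has mass $1/d$ near $t=|a|/d$, where $1-t=|b|/d$, so its integral against $\varphi$ is about $\frac1{|a|}+\frac1{|b|}$. The weight splits the contribution of a pair into a term that depends only on $a$ and a term that depends only on $b$. Each can be summed, whatever the permutation, using only that the values of $a$, and of $b$, are distinct.

\begin{lemma}\label{lem:weighted}
$\displaystyle\int_0^1S_o(t)\varphi(t)\,dt\le\Lambda_n:=4+4\log\frac{n+1}2$.
\end{lemma}

\begin{proof}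
For real $a\ge1$ let
\[
g(a)=\int_{a-1}^{a+1}\frac{1-|v-a|}v\,dv=\int_{-1}^1\frac{1-|z|}{a+z}\,dz ;
\]
the second form shows that $g$ is decreasing. Let $H(v)=v\log v$ and $H(0)=0$. For $a>1$ the integral over $[a-1,a]$ equals $1-(a-1)\log\frac a{a-1}$, and for $a=1$ it equals $1$; the integral over $[a,a+1]$ equals $(a+1)\log\frac{a+1}a-1$. Adding,
\[
g(a)=H(a+1)-2H(a)+H(a-1)\qquad(a\ge1).
\]
The sum of these second differences telescopes. Since $H(0)=H(1)=0$ and $H$ is convex with $H'(v)=1+\log v$, for every integer $p\ge0$
\begin{equation}\label{eq:telescope}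
\sum_{a=1}^pg(a)=H(p+1)-H(p)\le1+\log(p+1).
\end{equation}

Consider a crossing pair. The substitution $v=td$ preserves $dt/t$ and gives $\int_0^1\tau_{j,j'}\frac{dt}t=g(|a|)$, since $[|a|-1,|a|+1]\subset[0,d]$. Because $||a|-td|=||b|-(1-t)d|$, the substitution $v=(1-t)d$ gives $\int_0^1\tau_{j,j'}\frac{dt}{1-t}=g(|b|)$. So the pair contributes $g(|a|)+g(|b|)$.

Fix $j$. Let $p$ be the number of $j'>j$ with $\sigma(j')<\sigma(j)$, and $q$ the number of $j'<j$ with $\sigma(j')>\sigma(j)$. These are all the crossing partners of $j$, and $p+q\le n-1$. For the $p$ partners of the first kind, the numbers $|a|=j'-j$ are distinct positive integers, and so are the numbers $|b|=\sigma(j)-\sigma(j')$. As $g$ is decreasing, \eqref{eq:telescope} bounds their total contribution by $2\sum_{a=1}^pg(a)\le2+2\log(p+1)$. For the $q$ partners of the second kind the signs of $a$ and $b$ are again constant, so the same argument gives $2+2\log(q+1)$. Since $(p+1)(q+1)\le(\frac{p+q+2}2)^2\le(\frac{n+1}2)^2$, the index $j$ contributes at most $\Lambda_n$. Summing over $j$ and dividing by $n$ gives the claim.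
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(i), (iii) and the lower bound in (ii)]
(i) Since $\varphi\ge4$, Lemma~\ref{lem:weighted} gives $\int_0^1S\le1+\Lambda_n/4=2+\log\frac{n+1}2$, and $\int_0^1f_\sigma\ge1/\int_0^1S$ as in Proposition~\ref{prop:simple}.

(iii) Write $\sqrt\varphi=S^{-1/2}\cdot(S\varphi)^{1/2}$. By Cauchy--Schwarz and Lemmas~\ref{lem:second} and~\ref{lem:weighted},
\[
\Big(\int_J\sqrt\varphi\Big)^2\le\int_J\frac1S\cdot\int_J(1+S_o)\varphi\le\int_Jf_\sigma\cdot\Big(\int_J\varphi+\Lambda_n\Big),
\]
and $\int_Jf_\sigma=\mu_2(T^n_\sigma\cap(\mathbb R\times J))$. The term $\int_J\varphi$ comes from the diagonal $j=j'$; it is finite because $J$ stays away from $0$ and $1$.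

(ii) Fix $\eta\in(0,\frac12)$ and let $J=[\eta,1-\eta]$. A primitive of $\sqrt\varphi$ is $2\arcsin\sqrt t$, and $\arcsin\sqrt{1-\eta}=\frac\pi2-\arcsin\sqrt\eta$, so $\int_J\sqrt\varphi=\pi-4\arcsin\sqrt\eta$. The number $\int_J\varphi=2\log\frac{1-\eta}\eta$ does not depend on $n$, and $\Lambda_n/\log n\to4$. By (iii), $\liminf\alpha(n)\log n\ge\frac14(\pi-4\arcsin\sqrt\eta)^2$. Let $\eta\to0$.
\end{proof}

Proposition~\ref{prop:simple} yields $\liminf\alpha(n)\log n\ge\frac12$, and part (i) yields $1$. The further gain to $\pi^2/4$ uses that $\varphi$ is large near $t=0$ and $t=1$: overlaps near the top and the bottom are expensive in the budget $\Lambda_n$.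

\begin{remark}
Part (iii) needs $\sigma$ to be injective. If all $n$ bottom intervals are joined to the same top interval, the slice at height $t$ has length at most $(1-t)+\frac1n$, so the band over $J=[1-\frac2n,1-\frac1n]$ has area at most $3/n^2$. For $n\ge4$ we have $n/2\le\varphi\le2n$ on $J$, so the right side of (iii) is at least $\frac1{2n}/(6+4\log n)$, which is larger than $3/n^2$ for large $n$.
\end{remark}

\section{Configurations of squares}\label{sec:config}

A construction that places squares along lines of prescribed slopes will not respect the grid of mesh $1/n$, and it should serve every $n$, not only a special sequence. We therefore allow squares of unequal sizes, and keep only the property that their sides tile both axes.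

\begin{definition}
A \emph{configuration} is a finite family $\mathcal C$ of closed squares $Q=X_Q\times Y_Q\subset[0,1]^2$ of side $s(Q)>0$ such that the intervals $X_Q$ have disjoint interiors and union $[0,1]$, and likewise the intervals $Y_Q$. Let $\#\mathcal C$ be the number of squares and $F_{\mathcal C}(t)=|\pi_t(\bigcup_{Q\in\mathcal C}Q)|$.
\end{definition}

Thus $\sum_Qs(Q)=1$ and $F_{\mathcal C}\le1$. The cells $G_1,\dots,G_n$ of a permutation form a configuration with $F_{\mathcal C}=f_\sigma$. Three operations produce new configurations.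

\emph{Substitution.} Let $Q\in\mathcal C$ have lower left corner $z$, and let $\mathcal D$ be a configuration. The copy of $\mathcal D$ in $Q$ is its image under $p\mapsto z+s(Q)p$. Its horizontal sides tile $X_Q$ and its vertical sides tile $Y_Q$, so replacing $Q$ by the copy gives a configuration. As $\pi_t$ is linear, the projection of the copy has measure $s(Q)F_{\mathcal D}(t)$.

\emph{Composition.} Substituting $\mathcal D$ in every square of $\mathcal C$ gives $\mathcal C\circ\mathcal D$, with
\begin{equation}\label{eq:compose}
\#(\mathcal C\circ\mathcal D)=\#\mathcal C\cdot\#\mathcal D,\qquad F_{\mathcal C\circ\mathcal D}\le\min(F_{\mathcal C},F_{\mathcal D}).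
\end{equation}
Indeed $F_{\mathcal C\circ\mathcal D}\le F_{\mathcal C}$ because the new union is contained in the old one, and $F_{\mathcal C\circ\mathcal D}\le\sum_Qs(Q)F_{\mathcal D}=F_{\mathcal D}$ by subadditivity. By induction, $\mathcal C_1\circ(\mathcal C_2\circ(\cdots\circ\mathcal C_k))$ has $\prod_i\#\mathcal C_i$ squares and its function $F$ is at most $\min_iF_{\mathcal C_i}$. Hence we may treat different ranges of $t$ by different configurations, at the price of multiplying the numbers of squares.

\emph{Transposition.} Interchanging $x$ and $y$ gives $\mathcal C^T$ with $F_{\mathcal C^T}(t)=F_{\mathcal C}(1-t)$, because $\pi_t(y,x)=\pi_{1-t}(x,y)$. So it suffices to treat $t\le\frac12$.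

To return to permutations we use the Birkhoff--von Neumann theorem: a \emph{doubly stochastic} matrix, that is, a square matrix $A$ with nonnegative entries whose rows and columns all sum to $1$, is a convex combination of permutation matrices. In particular there is a permutation $\sigma$ with $A_{j\sigma(j)}>0$ for all $j$: take any permutation matrix that occurs with positive weight.

\begin{lemma}\label{lem:round}
If $\mathcal C$ is a configuration, then for all $n\ge1$
\[
\alpha(n)\le\int_0^1F_{\mathcal C}(t)\,dt+\frac{2\,\#\mathcal C}n .
\]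
\end{lemma}

\begin{proof}
The squares of $\mathcal C$ have disjoint interiors. Let $\mu$ be the measure with density $1/s(Q)$ on each $Q\in\mathcal C$ and density $0$ elsewhere. Almost every $x\in[0,1]$ lies in exactly one $X_Q$, and the vertical line through $x$ then meets $\bigcup\mathcal C$ in a segment of length $s(Q)$, on which the density integrates to $1$. So the first marginal of $\mu$ is Lebesgue measure on $[0,1]$; with the $Y_Q$ in place of the $X_Q$, so is the second. Hence
\[
A_{jk}=n\,\mu\Big(\Big[\frac{j-1}n,\frac jn\Big]\times\Big[\frac{k-1}n,\frac kn\Big]\Big)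
\]
is doubly stochastic. Choose $\sigma$ with $A_{j\sigma(j)}>0$ for all $j$. Each cell $G_j$ then meets $\bigcup\mathcal C$, so each interval $\pi_t(G_j)$, of length $1/n$, meets $U_t=\pi_t(\bigcup\mathcal C)$ and lies in its closed $\frac1n$-neighborhood. By \eqref{eq:square}, $U_t$ has at most $\#\mathcal C$ components, all intervals, and each grows by $2/n$. So $f_\sigma(t)\le F_{\mathcal C}(t)+2\#\mathcal C/n$; integrate and use \eqref{eq:fubini}.
\end{proof}

The tiling condition on both axes is what makes $A$ doubly stochastic. Without it the lemma is false: one square of side $s$ has projections of length $s$, and letting $s\to0$ would give $\alpha(n)\le2/n$, contradicting Proposition~\ref{prop:simple} for large $n$.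

The task is now purely geometric: for each $M$, find a configuration with $\int_0^1F=O(1/M)$ and $2^{O(M)}$ squares. Lemma~\ref{lem:round} with $M$ a small multiple of $\log n$ then gives $\alpha(n)=O(1/\log n)$. The count matters: $2^{M\log M}$ squares would force $M\lesssim\log n/\log\log n$.

\section{Small projections over one dyadic window}\label{sec:window}

For $t<1$ put $w=\frac t{1-t}$, so that
\[
\pi_t(x,y)=(1-t)(x+wy),\qquad t=\frac w{1+w},\qquad dt=\frac{dw}{(1+w)^2}\le dw .
\]
The projection $\pi_t$ does not see translations in the direction $(w,-1)$. Heights $t\in(0,\frac12]$ correspond to $w\in(0,1]$, which we cut dyadically: for integers $l\ge0$ let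
\[
W_l=\Big\{t:\ \frac t{1-t}\in[2^{-l-1},2^{-l}]\Big\},\qquad|W_l|\le2^{-l-1}.
\]
For example $W_0=[\frac13,\frac12]$ and $W_1=[\frac15,\frac13]$.

\subsection*{One slope for each digit}
For $n=2^m$ the cells of the reversal have lower left corners $x=\sum_{k=1}^m\varepsilon_k2^{-k}$ and $y=1-2^{-m}-x=\sum_{k=1}^m(1-\varepsilon_k)2^{-k}$, with $\varepsilon\in\{0,1\}^m$. Switching the digit $\varepsilon_k$ from $0$ to $1$ moves the cell by $2^{-k}(1,-1)$. All digits use the same direction, and this is why the reversal collapses at $w=1$ only. We use a Keich-type construction instead: the $k$-th digit moves the square by $2^{-k}(w_k,-1)$, where $w_1>\dots>w_m$ are equally spaced in the window. Then the $k$-th digit is invisible at $w=w_k$.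

\begin{example}\label{ex:two}
Take $m=2$, $w_1=\frac34$, $w_2=\frac12$, and measure lengths in units of $\frac18$. The corners $x=3\varepsilon_1+\varepsilon_2$, $y=4(1-\varepsilon_1)+2(1-\varepsilon_2)$ and the values of $x+wy$ are
\[
\begin{array}{c|cccc}
\varepsilon_1\varepsilon_2&00&01&10&11\\\hline
(x,y)&(0,6)&(1,4)&(3,2)&(4,0)\\
x+wy&6w&1+4w&3+2w&4
\end{array}
\]
At $w=\frac34$ the values are $\frac92,4,\frac92,4$: the first digit has disappeared. At $w=\frac12$ they are $3,3,4,4$: the second digit has disappeared. For $w\in[\frac34,1]$ all four values lie in $[4,6w]$, and for $w\in[\frac12,\frac34]$ they lie in $[1+4w,3+2w]$. After multiplication by $1-t=\frac1{1+w}$ the spread is at most $1$ in both cases. The closest $x$-coordinates are one unit apart, so the squares at these corners can have side $1$ only, half the side of a cell of the reversal with $n=4$. Their total side is $4$ units, and for every $t\in W_0$ they project into an interval of at most $2$ units. They leave the gaps $[2,3],[5,8]$ on the $x$-axis and $[1,2],[3,4],[5,6],[7,8]$ on the $y$-axis. Matching the gaps from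 left to right adds unit squares at $(2,1),(5,3),(6,5),(7,7)$ and completes a configuration; see Figure~\ref{fig:two}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\draw (0,0) rectangle (8,8);
\foreach \x/\y/\e in {0/6/00,1/4/01,3/2/10,4/0/11}{
  \filldraw[fill=gray!45] (\x,\y) rectangle ++(1,1);
  \node at (\x+0.5,\y+0.5) {\scriptsize \e};}
\foreach \x/\y in {2/1,5/3,6/5,7/7} \draw (\x,\y) rectangle ++(1,1);
\begin{scope}[xshift=11cm]
\draw (0,0) rectangle (8,8);
\foreach \x/\y in {0/6,1/4,3/2,4/0}
  \filldraw[fill=gray,fill opacity=0.35] (\x,0)--(\x+1,0)--(\y+1,8)--(\y,8)--cycle;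
\draw[dashed] (0,2.667)--(8,2.667) node[right] {\scriptsize $t=1/3$};
\draw[dashed] (0,3.429)--(8,3.429) node[right] {\scriptsize $t=3/7$};
\end{scope}
\end{tikzpicture}
\caption{Left: eight squares of side $\frac18$ whose sides tile both axes of the unit square; four main squares (shaded, labeled by two binary digits) and four gap squares (white). Right: a square $X\times Y$ stands for the parallelogram joining $X$ on the bottom side to $Y$ on the top side. The parallelograms of the four main squares coincide in pairs at height $t=\frac37$ (same second digit) and at height $t=\frac13$ (same first digit).}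
\label{fig:two}
\end{figure}

The example shows the general mechanism. Let $w$ be close to $w_\kappa$. A digit $k\ge\kappa$ shifts $x+wy$ by $2^{-k}|w-w_k|$, which is about $2^{-k}(k-\kappa+1)/m$, and these shifts add up to about $2^{-\kappa}/m$. The digits $k<\kappa$ are not controlled, but they take only $2^{\kappa-1}$ values. So the projection is covered by $2^{\kappa-1}$ clusters of length about $2^{-\kappa}/m$, in total about $1/m$. Two adjustments are needed. As in the example, slopes smaller than $1$ compress the $x$-coordinates, so the squares fill only half of each axis. And in the window $W_l$ the slopes are about $2^{-l}$, so the family has width only $2^{-l}$; we place $2^l$ translates side by side and interleave them vertically.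

\begin{lemma}\label{lem:stage}
For integers $l\ge0$ and $m\ge1$ there is a configuration with at most $2^{m+l+2}$ squares, split into \emph{main} squares and \emph{gap} squares, such that each class has total side $\frac12$ and the union $E$ of the main squares satisfies
\[
\int_{W_l}|\pi_t(E)|\,dt\le\frac34\cdot\frac{2^{-l}}m .
\]
\end{lemma}

\begin{proof}
Let $w_k=2^{-l}(1-\frac k{2m})$ for $0\le k\le m$, so $w_0=2^{-l}$ and $w_m=2^{-l-1}$. Let $\rho=2^{-m-l-1}$. For $\varepsilon\in\{0,1\}^m$ and integers $0\le i<2^l$ put
\[
x_{\varepsilon,i}=i2^{-l}+\sum_{k=1}^m\varepsilon_k2^{-k}w_k,\qquad y_{\varepsilon,i}=i2^{-m-l}+\sum_{k=1}^m(1-\varepsilon_k)2^{-k},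
\]
and let the main square $Q_{\varepsilon,i}$ have lower left corner $(x_{\varepsilon,i},y_{\varepsilon,i})$ and side $\rho$. There are $2^{m+l}$ main squares, of total side $\frac12$. Example~\ref{ex:two} is the case $l=0$, $m=2$.

\emph{Horizontal sides.} Since $w_k\le2^{-l}$, we have $\sum_k2^{-k}w_k+\rho\le2^{-l}(1-2^{-m})+2^{-l-m}=2^{-l}$. So the horizontal side of $Q_{\varepsilon,i}$ lies in $[i2^{-l},(i+1)2^{-l}]$, and sides with different $i$ have disjoint interiors. For fixed $i$, let $\varepsilon,\varepsilon'$ first differ at the index $\kappa$, with $\varepsilon_\kappa=1$ and $\varepsilon'_\kappa=0$. Since $w_k$ decreases,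
\[
x_{\varepsilon,i}-x_{\varepsilon',i}\ge2^{-\kappa}w_\kappa-\sum_{k=\kappa+1}^m2^{-k}w_k\ge w_\kappa\big(2^{-\kappa}-(2^{-\kappa}-2^{-m})\big)\ge2^{-m}w_m=\rho .
\]
So all horizontal sides have disjoint interiors. This step fixes $\rho$, and it is the reason for dyadic windows: total side $\frac12$ is the ratio $w_m/w_0$.

\emph{Vertical sides.} The number $y_{\varepsilon,i}$ has first $m$ binary digits $1-\varepsilon_k$, and its next $l$ digits are those of $i$. So the $y_{\varepsilon,i}$ are distinct multiples of $2^{-m-l}$ in $[0,1)$. As $\rho<2^{-m-l}$, the vertical sides are disjoint and lie in $[0,1]$.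

\emph{Gap squares.} On each axis the sides of the main squares leave at most $2^{m+l}+1$ gaps, intervals of positive length and total length $\frac12$. Lay the horizontal gaps end to end, in order, along $[0,\frac12]$, and do the same with the vertical gaps. Cut $[0,\frac12]$ at the junction points of both lists. There are at most $2\cdot2^{m+l}$ such points, hence at most $2^{m+l+1}+1$ pieces. Each piece corresponds to an interval inside one horizontal gap and an interval of the same length inside one vertical gap; their product is a gap square. The sides of the gap squares tile the gaps on both axes, so we have a configuration, with at most $3\cdot2^{m+l}+1\le2^{m+l+2}$ squares.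

\emph{Projections.} Let $t\in W_l$ and choose $\kappa\in\{1,\dots,m\}$ with $w\in[w_\kappa,w_{\kappa-1}]$. By \eqref{eq:square}, $\pi_t(Q_{\varepsilon,i})$ has length $\rho$ and left endpoint
\[
(1-t)(x_{\varepsilon,i}+wy_{\varepsilon,i})=(1-t)\Big(c_i(w)-\sum_{k=1}^m\varepsilon_k2^{-k}(w-w_k)\Big),
\]
where $c_i(w)=i2^{-l}+wi2^{-m-l}+w(1-2^{-m})$ does not depend on $\varepsilon$. For $k\ge\kappa$ we have $0\le w-w_k\le w_{\kappa-1}-w_k=2^{-l}\frac{k-\kappa+1}{2m}$. With $\sum_{h\ge0}(h+1)2^{-h}=4$ this gives
\[
0\le\sum_{k=\kappa}^m\varepsilon_k2^{-k}(w-w_k)\le\frac{2^{-l-\kappa}}{2m}\sum_{h\ge0}(h+1)2^{-h}=\frac{2^{1-l-\kappa}}m=:R .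
\]
So for fixed $i$ and $\varepsilon_1,\dots,\varepsilon_{\kappa-1}$, all the intervals $\pi_t(Q_{\varepsilon,i})$ lie in one interval of length $R+\rho$. There are $2^{l+\kappa-1}$ such clusters, whence
\[
|\pi_t(E)|\le2^{l+\kappa-1}(R+\rho)=\frac1m+2^{\kappa-m-2}.
\]
The second term is not small when $\kappa$ is near $m$, because few digits remain to be merged; this is why the lemma bounds an integral. The set of $t$ with $w\in[w_\kappa,w_{\kappa-1}]$ has measure at most $2^{-l}/(2m)$, and $\sum_{\kappa=1}^m2^{\kappa-m-2}<\frac12$. Therefore
\[
\int_{W_l}|\pi_t(E)|\,dt\le\frac{2^{-l}}{2m}\sum_{\kappa=1}^m\Big(\frac1m+2^{\kappa-m-2}\Big)\le\frac{2^{-l}}{2m}\cdot\frac32 .\qedhere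
\]
\end{proof}

\section{Filling the gaps and covering all heights}\label{sec:all}

\subsection*{The gaps}
We know nothing about the projections of the gap squares except that they have total length at most $\frac12$. The remedy is to substitute the construction of Lemma~\ref{lem:stage} into them and repeat. After $r$ rounds the untreated squares have total side $2^{-r}$, so $r\approx\log_2m$ rounds suffice. With the same parameter $m$ in every round, the bound on the number of squares would be about $2^{m\log_2m}$, which is too large. But round $i$ acts on squares of total side $2^{-i}$ only. With parameter $m_i$ it contributes an error proportional to $2^{-i}/m_i$ and about $m_i$ to the logarithm of the count. For $m_i\approx m\theta^i$ with $\frac12<\theta<1$, both $\sum(2\theta)^{-i}$ and $\sum\theta^i$ converge. We take $\theta=\frac23$.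

\begin{lemma}\label{lem:fill}
For integers $l\ge0$, $m\ge1$ and $r=\lceil\log_2m\rceil$ there is a configuration $\mathcal D_{l,m}$ with
\[
\#\mathcal D_{l,m}\le2^{3m+r(l+3)},\qquad\int_{W_l}F_{\mathcal D_{l,m}}(t)\,dt\le\frac72\cdot\frac{2^{-l}}m .
\]
\end{lemma}

\begin{proof}
Let $m_i=\lceil m(2/3)^i\rceil$ and $\mathcal A_r=\{[0,1]^2\}$. For $i=r-1,\dots,0$, let $\mathcal A_i$ be the configuration of Lemma~\ref{lem:stage} with parameters $(l,m_i)$ in which $\mathcal A_{i+1}$ is substituted in every gap square. If $E_i$ is the union of its main squares, then $F_{\mathcal A_i}(t)\le|\pi_t(E_i)|+\frac12F_{\mathcal A_{i+1}}(t)$, because the gap squares have total side $\frac12$. Integrate over $W_l$ and iterate, using $2^{-i}/m_i\le(3/4)^i/m$, $F_{\mathcal A_r}=1$ and $2^{-r}\le1/m$: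
\[
\int_{W_l}F_{\mathcal A_0}\le\sum_{i<r}2^{-i}\cdot\frac34\cdot\frac{2^{-l}}{m_i}+2^{-r}|W_l|\le\frac34\cdot\frac{2^{-l}}m\cdot4+\frac{2^{-l-1}}m=\frac72\cdot\frac{2^{-l}}m .
\]
Each square of the configuration of Lemma~\ref{lem:stage} gives rise to at most $\#\mathcal A_{i+1}$ squares, so $\#\mathcal A_i\le2^{m_i+l+2}\,\#\mathcal A_{i+1}$. Since $\sum_{i<r}m_i\le\sum_{i<r}(m(2/3)^i+1)\le3m+r$, we get $\log_2\#\mathcal A_0\le3m+r+r(l+2)$. Take $\mathcal D_{l,m}=\mathcal A_0$.
\end{proof}

\subsection*{All windows}
Composition lets us use all the $\mathcal D_{l,m}$ at once. The windows with $l>\log_2M$ have total length at most about $1/M$ and can be ignored. For the others the same economy applies: the error in window $W_l$ carries the factor $2^{-l}$, so its parameter may decrease geometrically in $l$.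

\begin{proposition}\label{prop:all}
For every integer $M\ge2$, with $L=\lceil\log_2M\rceil$, there is a configuration $\mathcal C_M$ such that
\[
\int_0^1F_{\mathcal C_M}(t)\,dt\le\frac{22}M,\qquad\log_2\#\mathcal C_M\le24M+6(L+1)+2L(L+1)(L+3).
\]
\end{proposition}

\begin{proof}
Let $M_l=\lceil M(3/4)^l\rceil$, and let $\mathcal C_M$ be the composition, in any order, of the $2(L+1)$ configurations $\mathcal D_{l,M_l}$ and $\mathcal D_{l,M_l}^T$, $0\le l\le L$. By \eqref{eq:compose}, $F_{\mathcal C_M}\le F_{\mathcal D_{l,M_l}}$ for each $l$. A point $t\in[0,\frac12]$ outside $W_0\cup\dots\cup W_L$ satisfies $t\le w<2^{-L-1}\le\frac1{2M}$, and there we use $F_{\mathcal C_M}\le1$. Since $2^{-l}/M_l\le(2/3)^l/M$, Lemma~\ref{lem:fill} gives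
\[
\int_0^{1/2}F_{\mathcal C_M}\le\frac7{2M}\sum_{l\ge0}\Big(\frac23\Big)^l+\frac1{2M}=\frac{21}{2M}+\frac1{2M}=\frac{11}M .
\]
Also $F_{\mathcal C_M}(1-t)\le F_{\mathcal D^T_{l,M_l}}(1-t)=F_{\mathcal D_{l,M_l}}(t)$, so the same computation bounds the integral over $[\frac12,1]$ by $11/M$.

For the count, $M_l\le M$ gives $\lceil\log_2M_l\rceil\le L$, and $\sum_{l=0}^LM_l\le4M+L+1$. By \eqref{eq:compose} and Lemma~\ref{lem:fill},
\[
\log_2\#\mathcal C_M\le2\sum_{l=0}^L\big(3M_l+L(l+3)\big)\le6(4M+L+1)+2(L+1)L(L+3).\qedhere
\]
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:B}(ii)]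
Fix $\eta\in(0,1)$ and let $M=\lfloor(1-\eta)(\log_2n)/24\rfloor$, which is at least $2$ for large $n$. Then $L=O(\log\log n)$, and Proposition~\ref{prop:all} gives $\log_2\#\mathcal C_M\le(1-\eta)\log_2n+O((\log\log n)^3)$. Hence $\#\mathcal C_M\le n^{1-\eta/2}$ for large $n$, and by Lemma~\ref{lem:round}
\[
\alpha(n)\log n\le\frac{22\log n}M+\frac{2\log n}{n^{\eta/2}} .
\]
Since $(\log n)/M\to24\log2/(1-\eta)$, we get $\limsup\alpha(n)\log n\le528\log2/(1-\eta)$. Let $\eta\to0$. Finally $\log2<0.69315$ gives $528\log2<366$. With Section~\ref{sec:lower}, this completes the proof of Theorem~\ref{thm:B}.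
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The lower bound with $c_-=\frac14$ is Proposition~\ref{prop:simple}. The sequence $\alpha(n)\log n$, $n\ge2$, has finite terms and, by Theorem~\ref{thm:B}(ii), a finite upper limit, so it is bounded. Any $c_+$ larger than its supremum gives the upper bound.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Kuklinski}
Parker Kuklinski, \emph{An uncountable union of line segments with null two-dimensional measure}, arXiv:2311.16210 (2023).
\end{thebibliography}
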